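# Logarithmic-squared lifetimes cover bounded-degree graphs in the frog model

## 1. Walks, energy and edge boundaries

Throughout, $G=(V,E)$ is a finite connected simple graph with $n=|V|\ge2$ vertices and maximal degree at most $d$, and $\log$ is the natural logarithm. If $d=1$ then $n\le2$; since we care about $n\to\infty$, we assume $d\ge2$.

**Definition (walk, hitting times).** Write $\pi(x)=\deg x\in[1,d]$. The simple random walk (SRW) $X_0,X_1,\dots$ moves at each step to a uniform neighbor. Its kernel is $P$, its law from $x$ is $P_x$, and $p_j(x,y)=P_x(X_j=y)$. For $B\subset V$ put $T_B=\inf\{j\ge0:X_j\in B\}$, with $T_\emptyset=\infty$, and $T_y=T_{\{y\}}$.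

The walk is reversible with respect to $\pi$, and this remains true when the walk is killed on a set $u$:
$$\pi(x)P_x(X_j=v,\ T_u>j)=\pi(v)P_v(X_j=x,\ T_u>j).\tag{1}$$
Indeed, a path $x=x_0,\dots,x_j=v$ avoiding $u$ contributes $\pi(x_0)\prod_{i<j}\pi(x_i)^{-1}=\prod_{0<i<j}\pi(x_i)^{-1}$ to the left side, and the reversed path contributes the same to the right side. With $u=\emptyset$ we get $\pi(x)p_j(x,v)=\pi(v)p_j(v,x)$, hence $\sum_v\pi(v)p_j(v,w)=\pi(w)$.

**Definition (survival function).** For $u\subset V$ let $\varphi_j(x)=P_x(T_u>j)$. It is nonincreasing in $j$, vanishes on $u$, and by the Markov property at time $1$ satisfies $\varphi_{j+1}(x)=P\varphi_j(x)$ for $x\notin u$.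

*Example.* On the $4$-cycle $0,1,2,3$ with $u=\{0\}$: $\varphi_0=(0,1,1,1)$, $\varphi_1=(0,\frac12,1,\frac12)$, $\varphi_2=(0,\frac12,\frac12,\frac12)$.

**Definition (energy).** Let $\langle f,g\rangle=\sum_x\pi(x)f(x)g(x)$ and
$$\mathcal E(f,g)=\sum_{\{x,x'\}\in E}(f(x)-f(x'))(g(x)-g(x'))=\langle f,(I-P)g\rangle .\tag{2}$$
The second equality: $\langle f,(I-P)g\rangle=\sum_xf(x)\sum_{x'\sim x}(g(x)-g(x'))$, and each edge $\{x,x'\}$ appears twice, contributing $f(x)(g(x)-g(x'))+f(x')(g(x')-g(x))$.

*Example.* On the path $1-2-3$ with $f=(0,1,3)$ we get $\mathcal E(f,f)=1+4=5$. On the other hand $\pi=(1,2,1)$ and $(I-P)f=(-1,-\frac12,2)$, so $\langle f,(I-P)f\rangle=0-1+6=5$.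

**Definition (edge boundary).** For $Z\subset V$, $\partial Z$ is the set of edges with exactly one endpoint in $Z$.

*Example.* A proper nonempty arc of a cycle has two boundary edges. In a connected graph, $\partial Z=\emptyset$ only for $Z=\emptyset$ and $Z=V$.

## 2. The frog model, its susceptibility, and the conjecture

**Definition (frog model).** Let $\lambda>0$ and $\mathbf o\in V$. Independently for each $v\in V$ place a Poisson($\lambda$) number of particles at $v$; in addition plant one extra particle at $\mathbf o$. Each particle independently picks an SRW trajectory from its initial vertex. Initially exactly the particles at $\mathbf o$ are active. For a lifetime $t\in\mathbb N\cup\{\infty\}$, every active particle performs $t$ steps of its walk and vanishes; active particles activate all inactive particles they hit, and these then perform $t$ steps of their own walks. $\mathcal R_t$ is the set of vertices visited by the process with lifetime $t$, and the **susceptibility** is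
$$\mathcal S(G)=\inf\{t:\mathcal R_t=V\}.$$
The law is denoted $\mathbb P_\lambda$, or $\mathbb P$, and $p:=1-e^{-\lambda}$ is the probability that a vertex holds at least one Poisson particle.

Timing plays no role in $\mathcal R_t$: a particle is ever active exactly when there is a chain of particles, beginning with one at $\mathbf o$ and ending with it, each of which visits the starting vertex of the next within $t$ steps; $\mathcal R_t$ is the set of vertices on the first $t$ steps of the ever-active particles. Using the same trajectories for all $t$, we see that $\mathcal R_t$ is nondecreasing in $t$, so $\{\mathcal S\le t\}=\{\mathcal R_t=V\}$ for integers $t$.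

*Example.* Let $G$ be the path with three vertices and $\mathbf o$ its middle vertex. With $t=0$ only $\mathbf o$ is visited. With $t=1$, each of the $N+1$ particles at $\mathbf o$ ($N$ Poisson) steps to a uniform leaf, and particles woken at a leaf step back to $\mathbf o$. So $\mathcal R_1\ne V$ exactly when all $N+1$ particles choose the same leaf, and
$$\mathbb P[\mathcal S=1]=1-\mathbb E[2\cdot2^{-(N+1)}]=1-\mathbb E[2^{-N}]=1-e^{-\lambda/2}.$$

How long must frogs live in order to cover a large bounded-degree graph with high probability? The following conjecture is treated here as a problem to prove or disprove; its source is Itai Benjamini, Luiz Renato Fontes, Jonathan Hermon and Fabio Prates Machado, "On an epidemic model on finite graphs", arXiv:1610.04301 (2016).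

**Conjecture.** There exists some $\ell>0$ such that for every $\lambda>0$ and every positive integer $d$ there exists some $C_{d,\lambda}>0$ with the following property: for every sequence of finite connected graphs $G_n=(V_n,E_n)$ with $|V_n|\to\infty$ of maximal degree at most $d$, and every choice of planted vertex $\mathbf o_n\in V_n$,
$$\lim_{n\to\infty}\mathbb P_\lambda\big[\mathcal S(G_n)\le C_{d,\lambda}\log^\ell|V_n|\big]=1 .$$

Note the order of the quantifiers: $\ell$ may not depend on $d$ or $\lambda$. We prove that the conjecture is true, with $\ell=2$.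

**Theorem 1.** Let $d\ge2$, $\lambda>0$, $T=T_n:=\lceil(2^{30}d^3p^{-1}\log n)^2\rceil$ and $t:=4T$. Then $\sup\mathbb P_\lambda[\mathcal S(G)>t]\to0$ as $n\to\infty$, the supremum being over all connected graphs $G$ with $n$ vertices and maximal degree $\le d$ and all $\mathbf o\in V$. Hence the conjecture holds with $\ell=2$ and $C_{d,\lambda}=C\,d^6(1-e^{-\lambda})^{-2}$ for an absolute constant $C$.

**Theorem 2.** (a) For the $n$-cycle and every $\lambda>0$, $\mathbb P_\lambda\big[\mathcal S(C_n)>\lfloor\frac1{100\lambda^2}\log^2n\rfloor\big]\to1$. So no $\ell<2$ works.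
(b) For all $d\ge2$, $\lambda>0$ there is $c_{d,\lambda}>0$ such that for connected $G_n$ with $n$ vertices and degrees $\le d$, $\mathbb P_\lambda[\mathcal S(G_n)>c_{d,\lambda}\log n]\to1$.

The second statement of Theorem 1 follows from the first: for $n\ge2$ the number $2^{30}d^3p^{-1}\log n$ exceeds $1$, so $t=4T\le8(2^{30}d^3p^{-1}\log n)^2=2^{63}d^6p^{-2}\log^2n$.

## 3. Unvisited vertices: the proof of Theorem 2

The lower bounds are easy and show which scale to expect.

**Step 1: a cheap reason to miss a vertex.** Fix $t$ and let $w$ be at distance $>t$ from $\mathbf o$. Let $U_w$ be the event that no Poisson particle's own trajectory hits $w$ within $t$ steps (whether or not that particle is ever activated). The planted particle cannot reach $w$ either, so $U_w\subset\{w\notin\mathcal R_t\}$. By Poisson thinning the number of Poisson particles hitting $w$ within $t$ steps is Poisson, so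
$$\mathbb P[U_w]=\exp\Big(-\lambda\sum_vP_v(T_w\le t)\Big).$$
Since $U_w$ depends only on the particles started in the ball $B(w,t)$, these events are independent for vertices at pairwise distance $>2t$. Among such vertices at most one is within distance $t$ of $\mathbf o$, because two of those would be at distance $\le2t$ from each other.

**Step 2: the cycle, part (a).** Let $t=\lfloor\log^2n/(100\lambda^2)\rfloor$, with $n$ so large that $t\ge1$ and $2t+1<n$. Let $S_j$ be SRW on $\mathbb Z$ from $0$. Within $t$ steps a walk can reach $w$ only from a vertex at distance $k\le t$, and only the short way round, since the long way has length $n-k>t$. Hence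
$$\sum_vP_v(T_w\le t)=1+2\sum_{k\ge1}P\big(\max_{j\le t}S_j\ge k\big)=1+2\,\mathbb E\max_{j\le t}S_j\le1+4\sqrt t\le5\sqrt t,$$
because Doob's $L^2$ inequality gives $\mathbb E\max_{j\le t}S_j\le(4\,\mathbb E S_t^2)^{1/2}=2\sqrt t$. So $\mathbb P[U_w]\ge e^{-5\lambda\sqrt t}\ge n^{-1/2}$. Placing $\lfloor n/(2t+1)\rfloor$ vertices around the cycle with gaps at least $2t+1$, and dropping at most one, we get $K\ge\frac n{2t+1}-2\ge n^{0.9}$ vertices ($n$ large) at pairwise distance $>2t$ and at distance $>t$ from $\mathbf o$. By independence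
$$\mathbb P[\mathcal R_t=V]\le(1-n^{-1/2})^K\le\exp(-Kn^{-1/2})\to0 .$$
If $\ell<2$ and $C$ is any constant, then $C\log^\ell n\le t$ for $n$ large, so $\mathbb P_\lambda[\mathcal S(C_n)\le C\log^\ell n]\to0$.

**Step 3: all bounded-degree graphs, part (b).** Since $\pi\ge1$,
$$\sum_vP_v(T_w\le t)\le\sum_{j\le t}\sum_v\pi(v)p_j(v,w)=(t+1)\pi(w)\le d(t+1),$$
so $\mathbb P[U_w]\ge e^{-\lambda d(t+1)}$. Also $|B(w,2t)|\le\sum_{i\le2t}d^i\le d^{2t+1}$, so a greedy choice gives at least $nd^{-2t-1}$ vertices at pairwise distance $>2t$, of which $K\ge nd^{-2t-1}-1$ are at distance $>t$ from $\mathbf o$. Take $c=\min\big(\frac1{8\lambda d},\frac1{8\log d}\big)$ and $t=\lfloor c\log n\rfloor$. For $n$ large, $\lambda d(t+1)\le\frac18\log n+\lambda d\le\frac14\log n$, so $\mathbb P[U_w]\ge n^{-1/4}$; and $d^{2t+1}\le d\,n^{1/4}$, so $K\ge n^{3/4}/d-1\ge n^{1/2}$. Therefore $\mathbb P[\mathcal R_t=V]\le(1-n^{-1/4})^K\le\exp(-n^{1/4})\to0$. As $\mathcal S$ is integer-valued, $\mathcal S>\lfloor c\log n\rfloor$ implies $\mathcal S>c\log n$. This proves Theorem 2. $\square$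

## 4. Reachability along one kept particle per vertex

From here on we aim at upper bounds, and we simplify the process. Let
$$O=\{v:\text{some Poisson particle starts at }v\}\cup\{\mathbf o\}.$$
Vertices $v\ne\mathbf o$ lie in $O$ independently with probability $p$. For each $v\in O$ keep one particle (the planted one at $\mathbf o$) and discard the others. This only decreases the visited set. Given $O$, the kept trajectories are independent SRWs.

**Definition (arcs, $R(D)$, $a$, $u$).** Draw an arc $v\to w$ between $v,w\in O$ if the kept trajectory of $v$ visits $w$ within $t$ steps. For $D\subset O$ let $R(D)\supset D$ be the set reachable from $D$ along arcs. Put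
$$a:=R(\{\mathbf o\}),\qquad u:=O\setminus a .$$

*Example.* On the path $1,\dots,5$ let $\mathbf o=1$, $O=\{1,3,5\}$, $t=2$, with kept trajectories $1\to2\to3$, $3\to2\to3$, $5\to4\to3$. Between distinct vertices the arcs are $1\to3$ and $5\to3$. So $a=\{1,3\}$ and $u=\{5\}$, although $5\to3$ is an arc: arcs are directed.

All kept particles starting in $a$ become active, and none of them visits $u$ within $t$ steps. Consequently:
$$\text{if }a=O\text{ and every }w\in V\text{ is visited within }t\text{ steps by some kept particle, then }\mathcal R_t=V.\tag{3}$$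

## 5. The cycle, from above

Let us show by hand that on $C_n$ lifetime of order $\log^2n$ suffices. Let $L=1+\lceil12p^{-1}\log n\rceil$ and $t=10L^2$.

*One walk.* Since $\mathbb ES_t^2=t$ and $\mathbb ES_t^4=3t^2-2t\le3t^2$, the Paley–Zygmund inequality gives $P(S_t^2>t/10)\ge(0.9)^2/3\ge\frac14$. By the reflection principle, $P(\max_{j\le t}S_j\ge L)=P(S_t\ge L)+P(S_t>L)\ge P(|S_t|>L)\ge\frac14$.

*Stuck arcs.* Let $I$ be the set of vertices visited within $t$ steps by the kept particles of $a$. It is a connected set containing $\mathbf o$. If $I\ne V$, it is an arc with a right end $r$, and $r+1\notin I$. Every kept particle starting in $I$ is active, so none of them visits $r+1$ within $t$ steps. For a fixed arc $I$ with $k<n$ vertices, look at the $\min(k,L)$ vertices of $I$ closest to $r$, and omit $\mathbf o$. Each of the others is in $O$ with probability $p$, and then its walk reaches $r+1$, at distance at most $L$, with probability at least $\frac14$. So $I$ is stuck with probability at most $(1-\frac p4)^{\min(k,L)-1}$, and $(1-\frac p4)^{L-1}\le n^{-3}$.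

*Summation.* The planted walk alone visits at least $\min(n,|S_t|+1)$ vertices, where now $S$ is its lift to $\mathbb Z$. With $k_0=\lceil\sqrt L\rceil=o(\sqrt t)$, the central limit theorem gives $P(|S_t|+1<k_0)\to0$. There are at most $k$ arcs with $k$ vertices containing $\mathbf o$, and at most $n^2$ arcs in total. Hence
$$\mathbb P[I\ne V]\le P(|S_t|+1<k_0)+\sum_{k=k_0}^{L}k\big(1-\tfrac p4\big)^{k-1}+n^2\cdot n^{-3}\to0 .$$

The accounting is simple. An arc is specified by two boundary edges, so there are only polynomially many. On the other hand about $p\sqrt t$ walks near the boundary must all fail to leave, which costs $e^{-c\sqrt t}$. The cost wins once $\sqrt t$ is a large multiple of $\log n$.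

## 6. Two approaches on a general graph, and where each stops

**A union bound over the stuck set.** Fix $O$. For a given partition $O=a\sqcup u$ with $\mathbf o\in a$, $u\ne\emptyset$, the event $R(\{\mathbf o\})=a$ forces every kept walk from $a$ to avoid $u$, so its probability is at most
$$\prod_{v\in a}P_v(T_u>t)\le\exp\Big(-\sum_{v\in a}P_v(T_u\le t)\Big).$$
On the cycle we summed something like this over arcs. In general the candidates for $a$ are all subsets of $O$ containing $\mathbf o$. The exponent is at most $|a|$, so the sum of the right sides over all candidates is at least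
$$\sum_{k=1}^{|O|-1}\binom{|O|-1}{k-1}e^{-k}=e^{-1}\Big((1+e^{-1})^{|O|-1}-e^{-(|O|-1)}\Big),$$
which is exponentially large in $|O|$, on every graph. So this estimate yields nothing. A partition may be as irregular as it likes, and describing it costs more than the failure of its walks saves.

**Exploration.** Alternatively, reveal the kept walks of $a$ one at a time. Suppose we knew that every $v\in a$ satisfies $P_v(T_u>2T)\le2s$ with a tiny $s$. Then each newly revealed walk would very likely find an undiscovered vertex of $O$ within $2T$ steps and, continuing from there, a second one within another $2T$ steps. An exploration that typically discovers two new vertices per step is exponentially unlikely to die after $k$ steps. No union bound is needed. But the assumption fails: on the cycle, if $a$ is the part of $O$ in a long arc, a vertex of $a$ at distance more than $2T$ from $u$ has $P_v(T_u>2T)=1$. For such deep vertices the exploration argument has nothing to say.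

**Combining them.** Pay the union bound only for the deep region $Z$, where walks may fail to reach $u$, and treat the vertices of $a$ outside $Z$ by exploration. Given $Z$, all of $O\cap Z$ is handed to us for free as discovered. This works if $Z$ can be described cheaply. The set $Z$ will be a level set of the survival function $\varphi_\tau$, and a level set of such a function can be chosen with few boundary edges: with
$$f=\sum_{v\in a}P_v(T_u\le3T)$$
we will find $|\partial Z|\le C_2f/\sqrt T$. A set with $b$ boundary edges costs about $(dn)^b$ in a union bound. So $Z$ costs about $\exp(C_2f\log(dn)/\sqrt T)$, which is $e^{\varepsilon f}$ once $\sqrt T$ is a large multiple of $\log n$, while the exploration will give a probability $e^{-cf}$. This is the cycle's accounting with arcs replaced by level sets.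

Fix from now on
$$s:=2^{-10},$$
and $T$, $t=4T$ as in Theorem 1. "$n$ large" means $n\ge n_0(d,\lambda)$; in particular $n\ge d$ and $\lceil\sqrt T\rceil\le n$. All bounds will depend only on $n,d,\lambda$.

## 7. Returns, regular occupation, and the first $m_n$ vertices

**Lemma 1.** With $C_1=48d$ and $n$ large, $\sum_{j<T}p_j(y,y)\le C_1\sqrt T$ for all $y$; hence $\sum_{j<T}p_j(x,y)\le C_1\sqrt T\,P_x(T_y<T)$ for all $x,y$.

*Proof.* The point is that no connected graph of bounded degree returns more often, in order, than a line. Let $\beta=1-1/T\ge\frac12$ and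
$$g(x)=\sum_{j\ge0}\beta^j\frac{p_j(x,y)}{\pi(y)},\qquad\text{so that}\qquad(I-\beta P)g=\frac{\mathbf 1_y}{\pi(y)} .$$
By the strong Markov property $g(x)=E_x[\beta^{T_y}]g(y)$, so $M:=g(y)=\max g$. Writing $I-\beta P=\beta(I-P)+\frac1TI$ and using (2),
$$M=\langle g,(I-\beta P)g\rangle=\beta\,\mathcal E(g,g)+\tfrac1T\langle g,g\rangle .$$
Let $Y\ni y$ be a connected vertex set with $|Y|=r:=\lceil\sqrt T\rceil\le n$.

If $g\ge M/2$ on $Y$, then $\langle g,g\rangle\ge rM^2/4$, so $M\ge rM^2/(4T)$ and $M\le4T/r\le4\sqrt T$.

Otherwise $g(z)<M/2$ for some $z\in Y$, and a path with at most $r$ edges joins $y$ to $z$. Along it $g$ changes by more than $M/2$, so by Cauchy–Schwarz $(M/2)^2\le r\,\mathcal E(g,g)$. Then $M\ge\beta M^2/(4r)$, so $M\le4r/\beta\le8r\le16\sqrt T$.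

In both cases $M\le16\sqrt T$. For $j\le T-1$ we have $\beta^j\ge(1-\frac1T)^{T-1}\ge e^{-1}$, so $\sum_{j<T}p_j(y,y)\le e\,\pi(y)M\le16e\,d\sqrt T\le48d\sqrt T$. For the last claim, apply the strong Markov property at $T_y$: the sum is $E_x\big[\mathbf 1\{T_y<T\}\sum_{j<T-T_y}p_j(y,y)\big]$. $\square$

For a path let $\ell(z)=\#\{0\le j<T:X_j=z\}$. Then $\sum_z\ell(z)=T$, and $\sum_z\ell(z)^2$ counts pairs $(i,j)$ with $X_i=X_j$. By the Markov property and Lemma 1, for every $x$,
$$E_x\sum_z\ell(z)^2=\sum_{i,j<T}P_x(X_i=X_j)\le2\sum_{i<T}\ \sum_{i\le j<T}E_x\,p_{j-i}(X_i,X_i)\le2T\max_z\sum_{j<T}p_j(z,z)\le2C_1T^{3/2}.\tag{4}$$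

**Definition (regular occupation).** $\mathrm{Reg}$ is the event, depending on $O$ only, that for all $x\in V$
$$P_x\big(\#\{0\le j<T:X_j\in O\}<pT/2\big)\le\frac s{2d}.$$

*Example.* $O=V$ is regular, since there are $T$ visits. On a cycle with $n>2T+2$, $O=\{\mathbf o\}$ is not: from the vertex farthest from $\mathbf o$ there are no visits.

**Lemma 2.** $\mathbb P[O\in\mathrm{Reg}]\to1$.

*Proof.* We want most paths to spread over many vertices, so that a law of large numbers over $O$ applies to a fixed path. Let $\Lambda=8dC_1/s=8\cdot48\cdot2^{10}d^2<2^{19}d^2$. By (4) and Markov's inequality, $P_x(\sum\ell^2>\Lambda T^{3/2})\le2C_1/\Lambda=s/(4d)$.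

A lower-tail bound: let $Y_z\ge0$ be independent with $\sum_z\mathbb EY_z^2\le Q$, where $Q>0$. For $\theta>0$, $e^{-x}\le1-x+x^2/2$ ($x\ge0$) gives $\mathbb Ee^{-\theta Y_z}\le\exp(-\theta\mathbb EY_z+\theta^2\mathbb EY_z^2/2)$. Hence by Markov's inequality $\mathbb P(\sum Y_z\le\mathbb E\sum Y_z-b)\le\exp(-\theta b+\theta^2Q/2)$, and $\theta=b/Q$ yields $\exp(-b^2/(2Q))$.

Fix a path with $\sum\ell^2\le\Lambda T^{3/2}$. Let $\xi_z$ be the indicator that some Poisson particle starts at $z$; these are i.i.d. Bernoulli($p$), and the number of visits to $O$ is at least $\sum_z\ell(z)\xi_z$. Apply the bound to $Y_z=\ell(z)\xi_z$: the mean of the sum is $pT$, the second moments sum to at most $Q=p\Lambda T^{3/2}$, and with $b=pT/2$ the probability over $O$ of fewer than $pT/2$ visits is at most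
$$\exp\Big(-\frac{(pT/2)^2}{2p\Lambda T^{3/2}}\Big)=\exp\Big(-\frac{p\sqrt T}{8\Lambda}\Big)\le n^{-2},$$
because $\sqrt T\ge2^{23}d^2p^{-1}\log n\ge(16\Lambda/p)\log n$. By Fubini, for each $x$ the expectation over $O$ of $P_x(\text{visits}<pT/2,\ \sum\ell^2\le\Lambda T^{3/2})$ is at most $n^{-2}$. By Markov's inequality and a union bound over the $n$ choices of $x$, with probability at least $1-\frac{4d}sn^{-1}$ this quantity is at most $s/(4d)$ for all $x$. Adding the two bounds $s/(4d)$ gives $\mathrm{Reg}$. $\square$

**Lemma 3.** With probability $\to1$, every $w\in V$ is visited within $T$ steps by some kept particle.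

*Proof.* This is the second condition in (3). By Lemma 1 and reversibility,
$$C_1\sqrt T\sum_v\pi(v)P_v(T_w<T)\ge\sum_{j<T}\sum_v\pi(v)p_j(v,w)=T\pi(w)\ge T,$$
so, as $\pi\le d$, $\sum_{v\ne\mathbf o}P_v(T_w\le T)\ge\frac{\sqrt T}{dC_1}-1$. The events that $v\in O$ and the kept particle of $v$ hits $w$ within $T$ steps are independent over $v\ne\mathbf o$. So $w$ is missed with probability at most
$$\prod_{v\ne\mathbf o}\big(1-pP_v(T_w\le T)\big)\le\exp\Big(-p\Big(\frac{\sqrt T}{48d^2}-1\Big)\Big)\le n^{-2}$$
for $n$ large, since $p\sqrt T\ge2^{30}d^3\log n$. Sum over the $n$ vertices $w$. $\square$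

**Lemma 4.** Let $m_n=\frac12pT^{1/4}\to\infty$. Then $\mathbb P[|a|\ge m_n]\to1$, uniformly over $G,\mathbf o$.

*Proof.* The planted particle alone does this. By (4), $P_{\mathbf o}(\sum\ell^2>T^{7/4})\le2C_1T^{-1/4}\to0$. Off this event Cauchy–Schwarz gives $T^2=(\sum\ell)^2\le|\text{range}|\sum\ell^2\le|\text{range}|\,T^{7/4}$. So the planted walk visits at least $T^{1/4}$ distinct vertices in $[0,T)$, hence at least $N:=\lceil T^{1/4}\rceil-1$ vertices other than $\mathbf o$. These lie in $O$ independently with probability $p$, independently of the planted trajectory, and those in $O$ belong to $a$. A Binomial$(N,p)$ variable has mean $pN$ and variance at most $pN$. For $n$ large $N\ge\frac34T^{1/4}$, i.e. $m_n\le\frac23pN$, and by Chebyshev the variable is below $m_n$ with probability at most $pN/(pN/3)^2=9/(pN)\to0$. $\square$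

## 8. A level set with small edge boundary

This section is deterministic. Fix $O\in\mathrm{Reg}$ and any partition $O=a\sqcup u$ with $u\ne\emptyset$, and recall
$$\varphi_j(x)=P_x(T_u>j),\qquad f=\sum_{v\in a}P_v(T_u\le3T).$$

**Proposition 5.** There are $\tau\in\{T,\dots,2T-1\}$ and $\sigma\in(s,2s)$ such that $Z=\{x:\varphi_\tau(x)>\sigma\}$ satisfies
$$|\partial Z|\le C_2\frac f{\sqrt T},\qquad C_2=\frac{16d^3}{s^2p}=\frac{2^{24}d^3}p .$$
Moreover $Z\ne V$, $O\cap Z\subset a$, and $\varphi_{2T}(v)\le2s$ for all $v\in a\setminus Z$.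

*Example.* On a cycle with $O=V$, let $a$ be an arc with more than $8T$ vertices and $u\ne\emptyset$ its complement. Within $3T$ steps a walk from $a$ can reach at most the nearer end of $u$, at distance $k$ say. So $\varphi_\tau=P(\max_{j\le\tau}S_j<k)$ is nondecreasing in $k$ and equals $1$ for $k>\tau$. Hence $Z$ is an arc and $|\partial Z|=2$. Further $f=2\,\mathbb E\max_{j\le3T}S_j\le4\sqrt{3T}$, and, by the computation in Section 5, $f\ge2\cdot\frac14\lfloor\sqrt{3T/10}\rfloor$. So $f/\sqrt T$ is of the order of a constant, as is $|\partial Z|$.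

*Proof of Proposition 5.* The "moreover" part holds for every choice of $\tau,\sigma$ in the stated ranges. Since $\varphi_\tau=0$ on $u\ne\emptyset$, $Z$ misses $u$. Off $Z$ we have $\varphi_{2T}\le\varphi_\tau\le\sigma<2s$. It remains to find a good pair. Let
$$\Gamma=\{x:\varphi_T(x)>s/d\},\qquad S=\sum_{x\in\Gamma}(1-\varphi_{2T}(x)).$$
The set $\Gamma$ consists of the vertices from which $u$ is avoided for time $T$ with non-negligible probability; $S$ measures the layer of $\Gamma$ from which $u$ is nevertheless within reach.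

**Step 1: the layer is controlled by the particles, $S\le\frac{4d^2}{sp}f$.** The sum $S$ runs over vertices, $f$ over particles; regularity converts one into the other. Let $x\in\Gamma$. By $\mathrm{Reg}$, with $P_x$-probability at least $\frac sd-\frac s{2d}=\frac s{2d}$ we have $T_u>T$ and at least $pT/2$ visits to $O$ during $[0,T)$. As $u$ is not hit, all these visits are to $a$. Hence
$$\sum_{j<T}P_x(X_j\in a,\ T_u>j)\ge\frac s{2d}\cdot\frac{pT}2=\frac{spT}{4d}.$$
Multiply by $\pi(x)P_x(T_u\le2T)\ge1-\varphi_{2T}(x)$, sum over $x\in\Gamma$, use (1), and then extend the sum to all $x$: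
$$\frac{spT}{4d}S\le\sum_{v\in a}\pi(v)\sum_{j<T}\sum_xP_v(X_j=x,\ T_u>j)\,P_x(T_u\le2T)=\sum_{v\in a}\pi(v)\sum_{j<T}P_v(j<T_u\le j+2T).$$
The equality is the Markov property at time $j$. Each probability on the right is at most $P_v(T_u\le3T)$, so the right side is at most $dTf$. This is the claim.

**Step 2: choosing a time at which the energy is small.** For $T\le\tau<2T$ let $h=\varphi_\tau$ and
$$\psi=\big(\min(h,2s)-s/d\big)_+ ,$$
a nondecreasing $1$-Lipschitz function of $h$, vanishing on $u$. Write $\Delta_e$ for the difference along an edge $e$. Then $(\Delta_e\psi)^2\le\Delta_e\psi\,\Delta_eh$ on every edge, so by (2)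
$$\mathcal E(\psi,\psi)\le\mathcal E(\psi,h)=\sum_x\pi(x)\psi(x)(h-Ph)(x)=\sum_{x\notin u}\pi(x)\psi(x)(\varphi_\tau-\varphi_{\tau+1})(x)\le2sd\sum_{x\in\Gamma}(\varphi_\tau-\varphi_{\tau+1})(x).$$
The last inequality uses $\varphi_\tau\ge\varphi_{\tau+1}$, $\pi\le d$, $\psi\le2s$, and that $\psi(x)>0$ implies $\varphi_T(x)\ge\varphi_\tau(x)>s/d$, i.e. $x\in\Gamma$. Summed over $\tau=T,\dots,2T-1$, the right side telescopes to $2sd\sum_\Gamma(\varphi_T-\varphi_{2T})\le2sdS$. Fix $\tau$, one of these $T$ values, with
$$\mathcal E(\psi,\psi)\le\frac{2sdS}T.\tag{5}$$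
Let $Y=\{x:s/d<h(x)\le2s\}$. If $x\in Y$, then $\varphi_T(x)\ge h(x)>s/d$, so $x\in\Gamma$, and $\varphi_{2T}(x)\le h(x)\le2s$, so $1-\varphi_{2T}(x)\ge1-2s\ge\frac12$. Hence
$$|Y|\le2S.\tag{6}$$

**Step 3: choosing a level by the co-area formula.** We average $|\partial\{h>\sigma\}|$ over $\sigma\in(s,2s)$. An edge $\{x,x'\}$ with $h(x)\le h(x')$ lies in $\partial\{h>\sigma\}$ exactly when $h(x)\le\sigma<h(x')$. So only the set $E^*$ of edges $\{x,x'\}$ with
$$h(x)<h(x'),\qquad h(x)<2s,\qquad h(x')>s$$
contributes for $\sigma\in(s,2s)$. Such an edge contributes to $\int_s^{2s}$ the length of $[h(x),h(x'))\cap(s,2s)$, which is at most $|\Delta_e\psi|$, since $\psi$ as a function of $h$ is nondecreasing and has slope $1$ on $(s,2s)$. Thus, by Cauchy–Schwarz,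
$$\int_s^{2s}|\partial\{h>\sigma\}|\,d\sigma\le\sum_{e\in E^*}|\Delta_e\psi|\le\sqrt{\mathcal E(\psi,\psi)\,|E^*|}.\tag{7}$$
To bound $|E^*|$, let $\{x,x'\}\in E^*$ with $h(x)<h(x')$.

- If $x\notin u$, then $h(x)=P\varphi_{\tau-1}(x)\ge\frac1d\varphi_{\tau-1}(x')\ge\frac1dh(x')>s/d$; as also $h(x)<2s$, $x\in Y$.
- If $x\in u$ and $h(x')\le2s$, then $h(x')>s\ge s/d$, so $x'\in Y$.
- If $x\in u$ and $h(x')>2s$, then $|\Delta_e\psi|=2s-s/d\ge s$; there are at most $\mathcal E(\psi,\psi)/s^2$ such edges.

The first case explains the lower cutoff $s/d$ in $\psi$: one step of the walk can lower the level by at most a factor $d$. The edges of the first two kinds touch $Y$, so there are at most $d|Y|$ of them, and $|E^*|\le d|Y|+\mathcal E(\psi,\psi)/s^2$. By (5), (6) and $\sqrt{x+y}\le\sqrt x+\sqrt y$, the integral in (7) is at most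
$$\sqrt{d|Y|\,\mathcal E(\psi,\psi)}+\frac{\mathcal E(\psi,\psi)}s\le\sqrt{2dS\cdot\frac{2sdS}T}+\frac{2dS}T=\frac{2d\sqrt s\,S}{\sqrt T}+\frac{2dS}T\le\frac{4dS}{\sqrt T}.$$
The interval $(s,2s)$ has length $s$, so some $\sigma\in(s,2s)$ satisfies, using Step 1,
$$|\partial\{h>\sigma\}|\le\frac{4d}s\cdot\frac S{\sqrt T}\le\frac{4d}s\cdot\frac{4d^2}{sp}\cdot\frac f{\sqrt T}=\frac{16d^3}{s^2p}\cdot\frac f{\sqrt T}.\qquad\square$$

## 9. Exploration outside a fixed set

Now $a=R(\{\mathbf o\})$ and $u=O\setminus a$ are random again (given $O$), and $\varphi_j$, $f$ are defined from this $u$. For $Z\subset V$ and $F>0$ let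
$$\mathcal A(Z,F)=\big\{u\ne\emptyset,\ F\le f<2F,\ O\cap Z\subset a,\ \varphi_{2T}(v)\le2s\ \text{ for all }v\in a\setminus Z\big\}.$$

**Proposition 6.** For all $O,Z,F$: $\mathbb P[\mathcal A(Z,F)\mid O]\le3e^{-F/8}$.

*Proof.* Fix $O$ and $Z$.

**Step 1: setting up the exploration.** Let $D_0=\{\mathbf o\}\cup(O\cap Z)$. We explore $R(D_0)$, with $D_0$ discovered from the start. At step $i$ take the discovered unexplored vertex $w_i$ of smallest label (for a fixed labeling), reveal its $t$-step kept trajectory, and discover all vertices of $O$ on it. Stop when every discovered vertex is explored; there are at most $n$ steps. Let $A_{i-1}$ be the set discovered before step $i$, $B_i=O\setminus A_{i-1}$, $M_i$ the number of vertices newly discovered in step $i$ (those of $B_i$ on the trajectory), and $\mathcal F_{i-1}$ the information revealed before step $i$. Then $w_i$ and $B_i$ are $\mathcal F_{i-1}$-measurable, and given $\mathcal F_{i-1}$ the trajectory of $w_i$ is a fresh SRW.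

On $\mathcal A(Z,F)$ we have $\mathbf o\in D_0\subset a$, so $a=R(\{\mathbf o\})\subset R(D_0)\subset R(a)=a$, i.e. $R(D_0)=a$. Hence on $\mathcal A(Z,F)$:

- every vertex of $a$ is explored exactly once, and nothing else is explored;
- $A_{i-1}\subset a$, so $u\subset B_i$ for all $i$;
- $\sum_iM_i=k:=|a\setminus D_0|$;
- $a\setminus D_0\subset a\setminus Z$, since $O\cap Z\subset D_0$.

**Step 2: $k>F/2$ on $\mathcal A(Z,F)$, except with probability $e^{-F/8}$.** Since $f$ is large, many walks ought to find something new. Let $q_i=P_{w_i}(T_{B_i}\le3T)$. Let $N_i$ be the number of steps $j\le i$ whose trajectory hits $B_j$ within $3T\le t$ steps, and let $N$ be its final value. Each such step has $M_j\ge1$, so $N\le\sum_iM_i$. On $\mathcal A(Z,F)$,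
$$\sum_iq_i\ge\sum_{v\in a}P_v(T_u\le3T)=f\ge F.$$
Given $\mathcal F_{i-1}$, $N_i-N_{i-1}$ is Bernoulli($q_i$), and $\mathbb E[2^{-(N_i-N_{i-1})}\mid\mathcal F_{i-1}]=1-\frac12q_i\le e^{-q_i/2}$. So $2^{-N_i}\exp\big(\frac12\sum_{j\le i}q_j\big)$, frozen when the exploration stops, is a supermartingale started from $1$. If $N\le F/2$ and $\sum q_i\ge F$, its final value is at least $\exp(\frac12F-\frac{\log2}2F)$. By Markov's inequality
$$\mathbb P\big[N\le F/2,\ \textstyle\sum_iq_i\ge F\,\big|\,O\big]\le\exp\big(\tfrac{\log2}2F-\tfrac12F\big)\le e^{-F/8}.$$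
Off this event, on $\mathcal A(Z,F)$, we have $k\ge N>F/2$.

**Step 3: bad steps are rare.** We now isolate what must go wrong for a walk started outside $D_0$ to make fewer than two discoveries. For a step with $w_i\notin D_0$ let $\mathrm{Bad}_i$ be the event that $P_{w_i}(T_{B_i}>2T)\le2s$ and one of the following holds:

- (i) the trajectory of $w_i$ does not hit $B_i$ within $2T$ steps;
- (ii) it first hits $B_i$ at a time $\vartheta\le2T$, at a vertex $y$ with $P_y(T_{B_i\setminus\{y\}}>2T)\le2s$, and it does not hit $B_i\setminus\{y\}$ during $(\vartheta,\vartheta+2T]$.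

Given $\mathcal F_{i-1}$ with $P_{w_i}(T_{B_i}>2T)\le2s$, (i) has probability at most $2s$. By the strong Markov property at $\vartheta$, given the walk up to $\vartheta$ with $X_\vartheta=y$, the event of not hitting $B_i\setminus\{y\}$ during $(\vartheta,\vartheta+2T]$ has probability $P_y(T_{B_i\setminus\{y\}}>2T)$, which is at most $2s$ for the vertices $y$ admitted in (ii). So (ii) has probability at most $2s$, and
$$\mathbb P[\mathrm{Bad}_i\mid\mathcal F_{i-1}]\le4s .$$

**Step 4: on $\mathcal A(Z,F)$, if $w_i\notin D_0$ and $M_i\le1$, then $\mathrm{Bad}_i$ occurs.** Since $w_i\in a\setminus Z$ and $u\subset B_i$, $P_{w_i}(T_{B_i}>2T)\le\varphi_{2T}(w_i)\le2s$. If $B_i$ is not hit within $2T$ steps, (i) holds. Otherwise let $y$ be the first vertex of $B_i$ hit, at time $\vartheta\le2T$. Then $y$ is newly discovered, so $y\in a$, and $y\notin D_0$, whence $y\in a\setminus Z$. Since $y\notin u$, we have $u\subset B_i\setminus\{y\}$, so $P_y(T_{B_i\setminus\{y\}}>2T)\le\varphi_{2T}(y)\le2s$. As $M_i\le1$ and $\vartheta+2T\le4T=t$, no vertex of $B_i\setminus\{y\}$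 is hit during $(\vartheta,\vartheta+2T]$. So (ii) holds. (This is where the lifetime $4T$ is used: $2T$ steps for each of two discoveries.)

**Step 5: at least half of the $k$ steps are bad.** On $\mathcal A(Z,F)$ there are exactly $k$ steps with $w_i\notin D_0$. By Step 4 those that are not bad have $M_i\ge2$, so $2(k-\#\mathrm{Bad})\le\sum_iM_i=k$, i.e. $\#\mathrm{Bad}\ge k/2$.

**Step 6: summing over the patterns of bad steps.** Fix $r\ge1$ and $J\subset\{1,\dots,r\}$. Let $\mathcal B_J$ be the event that there are at least $r$ steps with $w_i\notin D_0$ and that, among the first $r$ of them, all those with index in $J$ are bad. Put $W_0=1$ and $W_i=W_{i-1}c_i$, where $c_i=\mathbf 1_{\mathrm{Bad}_i}/(4s)$ if step $i$ takes place, has $w_i\notin D_0$, and is the $m$-th step of this kind with $m\in J$; otherwise $c_i=1$. Which case applies is known at time $i-1$, so $\mathbb E[c_i\mid\mathcal F_{i-1}]\le1$ by Step 3, and $\mathbb EW_n\le1$ (given $O$). On $\mathcal B_J$, $W_n=(4s)^{-|J|}$. Hence $\mathbb P[\mathcal B_J\mid O]\le(4s)^{|J|}$.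

On $\mathcal A(Z,F)\cap\{k=r\}$ some $\mathcal B_J$ with $|J|\ge r/2$ occurs, by Step 5. There are at most $2^r$ such $J$, and $4s=2^{-8}$. Summing over the possible values $r$ of $k$,
$$\mathbb P[\mathcal A(Z,F),\ k>F/2\mid O]\le\sum_{r>F/2}2^r(4s)^{r/2}=\sum_{r>F/2}2^{-3r}\le\tfrac87\,2^{-3F/2}\le2e^{-F},$$
since $\frac32\log2>1$. With Step 2 the total is at most $e^{-F/8}+2e^{-F}\le3e^{-F/8}$. $\square$

## 10. Counting level sets: the end of the proof of Theorem 1

**Step 1: $f$ is large.** We need a deterministic lower bound on $f$ to start a dyadic decomposition. Let $O\in\mathrm{Reg}$, $|a|\ge m_n$ and $u\ne\emptyset$, and take $\tau,\sigma,Z$ from Proposition 5.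

- If $Z=\emptyset$, then $\varphi_{3T}\le\varphi_\tau\le2s$ everywhere, so $f=\sum_{v\in a}(1-\varphi_{3T}(v))\ge(1-2s)|a|\ge m_n/2$.
- If $Z\ne\emptyset$, then, as $Z\ne V$ and $G$ is connected, $|\partial Z|\ge1$, so $f\ge\sqrt T/C_2$.

Thus $f\ge F_0:=\min(m_n/2,\sqrt T/C_2)$, and $F_0\to\infty$ because $m_n\to\infty$ and $\sqrt T/C_2\ge64\log n$. Choose $F=2^iF_0$, $i\ge0$, with $F\le f<2F$. By Proposition 5, the event $\mathcal A(Z,F)$ occurs for a set $Z$ with
$$|\partial Z|\le C_2\frac f{\sqrt T}\le b_F:=\frac{2C_2F}{\sqrt T}.$$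

**Step 2: there are few such sets.** In a connected graph $Z$ is determined by $\partial Z$ and by whether a fixed vertex is in $Z$: for any other vertex, take a path from the fixed one and use the parity of the number of boundary edges on it. Also $\sum_{j\le m}\binom{|E|}j\le(1+|E|)^m$, since a set of at most $m$ edges can be listed in $m$ slots, some of them blank. With $1+|E|\le1+\frac{dn}2\le dn$, the number of $Z$ with $|\partial Z|\le b$ is at most
$$2\sum_{j\le\lfloor b\rfloor}\binom{|E|}j\le2(1+|E|)^{\lfloor b\rfloor}\le2(dn)^b .$$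
Since $n\ge d$, $\log(dn)\le2\log n$, and so
$$\sqrt T\ge2^{30}d^3p^{-1}\log n=64C_2\log n\ge32C_2\log(dn).$$
Therefore $(dn)^{b_F}=\exp\big(2C_2F\log(dn)/\sqrt T\big)\le e^{F/16}$.

**Step 3: the union bound.** The sets $Z$ counted in Step 2 are deterministic, so Proposition 6 applies to each. A union bound over $i\ge0$ and over these $Z$ gives
$$\mathbb P[a\ne O]\le\mathbb P[O\notin\mathrm{Reg}]+\mathbb P[|a|<m_n]+\sum_{i\ge0}2e^{2^iF_0/16}\cdot3e^{-2^iF_0/8}.$$
The first two terms tend to $0$ by Lemmas 2 and 4. The sum equals $6\sum_{i\ge0}e^{-2^iF_0/16}\le6\sum_{i\ge0}e^{-(i+1)F_0/16}$, which tends to $0$ because $F_0\to\infty$. So $a=O$ with probability $\to1$. By Lemma 3 and (3), $\mathbb P[\mathcal R_t\ne V]\to0$. All bounds depended only on $n,d,\lambda$, so the convergence is uniform over $G$ and $\mathbf o$. Since $\{\mathcal S>t\}=\{\mathcal R_t\ne V\}$ and $t=4T\le2^{63}d^6p^{-2}\log^2n$ for $n\ge2$, Theorem 1 is proved, and with it the conjecture with $\ell=2$. $\blacksquare$
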